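# A hexagon with a smaller stable spectral gap than its bounding square

## 1. Killed stable processes, spectral gaps and bounding rectangles

We work in the plane with points $z=(x,y)$ and the unitary Fourier transform $\hat u(\xi)=\frac1{2\pi}\int e^{-i\xi\cdot z}u(z)\,dz$. Functions are real unless stated otherwise, and $\langle\cdot,\cdot\rangle$, $\|\cdot\|$ are the inner product and norm of $L^2(\mathbb R^2)$. In double integrals $u'$ means $u(z')$. The letter $\Omega$ always denotes a bounded open convex set containing $0$.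

**Definition 1 (stable process, killing).** For $0<\alpha<2$ the symmetric $\alpha$-stable process is the Lévy process $X_t$ with $\mathbb E\,e^{i\xi\cdot(X_t-X_0)}=e^{-t|\xi|^\alpha}$. For a bounded domain $D$ let $\tau_D$ be the exit time of $D$. The semigroup of the process killed upon exiting $D$ is $P^D_tf(z)=\mathbb E_z[f(X_t);\,t<\tau_D]$ on $L^2(D)$.

For example, $\alpha=1$ is the Cauchy process, with transition density $\frac{t}{2\pi(t^2+|z|^2)^{3/2}}$. The value $\alpha=2$ would give Brownian motion, up to a constant change of speed. Another normalization of the exponent multiplies all eigenvalues below by one constant, which is harmless when gaps are compared.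

**Definition 2 (the form).** For $u\in H^{\alpha/2}(\mathbb R^2)$ put $\mathcal E_\alpha(u)=\int|\xi|^\alpha|\hat u(\xi)|^2\,d\xi$.

For example, $u=e^{-|z|^2/2}$ has $\hat u=e^{-|\xi|^2/2}$ and $\|u\|^2=\pi$. Hence $\mathcal E_\alpha(u)=2\pi\int_0^\infty r^{1+\alpha}e^{-r^2}dr=\pi\,\Gamma(1+\frac\alpha2)$, and the Rayleigh quotient is $\Gamma(1+\frac\alpha2)$.

**Definition 3 (eigenvalues and gap).** $P_t^D$ has eigenvalues $e^{-\lambda_n(D)t}$ with $0<\lambda_1(D)<\lambda_2(D)\le\lambda_3(D)\le\dots\to\infty$, repeated according to multiplicity. Equivalently, these are the Dirichlet eigenvalues of $(-\Delta)^{\alpha/2}$ on $D$, with eigenfunctions vanishing outside $D$. The gap is $\lambda_2(D)-\lambda_1(D)$.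

We need these numbers as min–max values over smooth functions. Recall the textbook fact that the form of the process killed off $\Omega$ is $\mathcal E_\alpha$ on $\{u\in H^{\alpha/2}:u=0\text{ quasi-everywhere off }\Omega\}$.

**Lemma 1.** $\lambda_j(\Omega)$ is the infimum, over $j$-dimensional subspaces $W\subset C_c^\infty(\Omega)$, of $\max_{0\ne u\in W}\mathcal E_\alpha(u)/\|u\|^2$.

*Proof.* The form domain contains $C_c^\infty(\Omega)$ and lies in $F=\{u\in H^{\alpha/2}: u=0\text{ a.e. off }\Omega\}$. It suffices that $C_c^\infty(\Omega)$ is dense in $F$. Let $u\in F$ and, for $\frac12\le s<1$, $u_s=u(\cdot/s)$. It vanishes off $s\overline\Omega$, which is a compact subset of $\Omega$ because $\Omega$ is convex, open and contains $0$. We have $\hat u_s(\xi)=s^2\hat u(s\xi)$. On $L^2((1+|\xi|^\alpha)d\xi)$ the maps $T_sh=s^2h(s\,\cdot)$ satisfy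
$$\|T_sh\|^2=s^2\int(1+|\eta/s|^\alpha)|h(\eta)|^2d\eta\le 2^\alpha\|h\|^2 .$$
They are thus uniformly bounded. For $h\in C_c$ clearly $T_sh\to h$ as $s\uparrow1$, and $C_c$ is dense, so $T_sh\to h$ for all $h$. Hence $u_s\to u$ in $F$. Finally, convolve $u_s$ with a mollifier of small support. On the Fourier side this multiplies by a factor bounded by $1$ that tends to $1$ pointwise, so the mollified functions converge by dominated convergence, and they lie in $C_c^\infty(\Omega)$. $\square$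

For example, $u(\cdot/c)$ has $\mathcal E_\alpha(u(\cdot/c))=c^{2-\alpha}\mathcal E_\alpha(u)$ and $\|u(\cdot/c)\|^2=c^2\|u\|^2$, so
$$\lambda_j(c\,\Omega)=c^{-\alpha}\lambda_j(\Omega).\tag{1.1}$$
Lemma 1 also shows domain monotonicity: $\Omega\subset\Omega'$ implies $\lambda_j(\Omega)\ge\lambda_j(\Omega')$.

**Definition 4 (doubly symmetric domain, oriented rectangle).** A bounded convex domain $D$ is doubly symmetric if it is symmetric relative to both coordinate axes; such a $D$ contains $0$, the mean of a point and its three reflections. An oriented rectangle has its sides parallel to the axes, and $R$ denotes the smallest oriented rectangle containing $D$.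

The example for this talk, in coordinates $(X,Y)$ and for $0<h<1$, is
$$D_h=\{(X,Y):\ |X|<1,\ (1-h)|X|+|Y|<1\},$$
the hexagon with vertices $(0,\pm1),(\pm1,\pm h)$. It is convex and doubly symmetric, and its smallest oriented rectangle is $R=(-1,1)^2$.

We can now pose the question. Fix the bounding rectangle and vary the doubly symmetric convex domain inside it. Does the rectangle itself have the smallest gap? The following conjecture is taken from Rodrigo Banuelos and Tadeusz Kulczycki, "Eigenvalue gaps for the Cauchy process and a Poincaré inequality", arXiv:math/0408267 (2004).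

**Conjecture.** Let $D\subset\mathbb R^2$ be a bounded convex domain which is symmetric relative to both coordinate axes, and let $R$ be the smallest oriented rectangle containing $D$. For any $0<\alpha<2$,
$$\lambda_2(R)-\lambda_1(R)\le\lambda_2(D)-\lambda_1(D).$$

For Brownian motion, that is, for the Dirichlet Laplacian, this inequality is known to hold. For stable processes the conjecture is false.

**Theorem 1.** There is $h_0>0$ such that for every $h\in(0,h_0)$ there is $\alpha_0(h)>0$ with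
$$\lambda_2(D_h)-\lambda_1(D_h)<\lambda_2(R)-\lambda_1(R)\qquad\text{for all }0<\alpha<\alpha_0(h).$$
Moreover $\lim_{\alpha\to0}\frac{\lambda_2(D_h)-\lambda_1(D_h)}{\lambda_2(R)-\lambda_1(R)}$ exists and is $<1$.

**Theorem 2.** Fix $h,\alpha$ as in Theorem 1. There is $\varepsilon>0$ such that every convex domain $D'$, symmetric in both axes, with Hausdorff distance $<\varepsilon$ from $D_h$, violates the conjectured inequality for this $\alpha$. In particular there are counterexamples with smooth strictly convex boundary, and counterexamples whose smallest rectangle is not a square.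

Nothing is claimed about $\alpha$ not close to $0$. This is not needed, since the conjecture is asserted for every $\alpha\in(0,2)$.

## 2. Rectangles and the rhombus by hand

If $D$ is itself an oriented rectangle, then $D=R$ and there is equality. For $\alpha=2$ the rectangle $(-a,a)\times(-b,b)$ with $a\ge b$ has eigenvalues $\frac{\pi^2}4\big(\frac{j^2}{a^2}+\frac{k^2}{b^2}\big)$ and gap $\frac{3\pi^2}{4a^2}$, so only the longer side matters.

The first thing to try in general is domain monotonicity. Since $D\subset R$, both $\lambda_1(D)\ge\lambda_1(R)$ and $\lambda_2(D)\ge\lambda_2(R)$. It stops right there: the two inequalities point the same way and say nothing about the difference.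

One nontrivial case can be done exactly. The rhombus $D_0=\{|X|+|Y|<1\}$ is a square of side $\sqrt2$, rotated by $45^\circ$, and its bounding rectangle $R=(-1,1)^2$ is a square of side $2$. So $D_0$ is congruent to $R/\sqrt2$, and (1.1) gives
$$\lambda_2(D_0)-\lambda_1(D_0)=2^{\alpha/2}\,\big(\lambda_2(R)-\lambda_1(R)\big).$$
The conjecture holds for $D_0$, with a factor $2$ to spare at $\alpha=2$. But the factor tends to $1$ as $\alpha\to0$. A small deformation of the rhombus that keeps $R$ fixed and lowers the gap to first order would break the inequality for small $\alpha$. To make this precise we need the limit $\alpha\to0$ of the eigenvalue problem itself.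

## 3. The quadratic form with symbol $\ln|\xi|$

Since $|\xi|^\alpha=1+\alpha\ln|\xi|+\cdots$, the limit object should be the form with symbol $\ln|\xi|$.

**Definition 5.** $\mathcal H(\Omega)$ is the Hilbert space of $u\in L^2(\mathbb R^2)$ with $u=0$ a.e. off $\Omega$ and $\|u\|_{\mathcal H}^2:=\int\ln(2+|\xi|)|\hat u|^2d\xi<\infty$. On it put
$$\mathcal E(u,v)=\int\ln|\xi|\,\hat u\,\overline{\hat v}\,d\xi,\qquad \mathcal E(u)=\mathcal E(u,u).$$

For example, let $B$ be the unit disc. Then $\widehat{1_B}=J_1(|\xi|)/|\xi|$, and $J_1(t)^2\le C/t$ gives $\int_1^\infty\ln(2+t)\,t^{-3}\,t\,dt<\infty$, so $1_B\in\mathcal H(B)$: jumps are allowed. To see the limit at work on one function, take the Gaussian of Section 1 (which is not in any $\mathcal H(\Omega)$). Its quotient for the symbol $\ln|\xi|$ is $2\int_0^\infty r\ln r\,e^{-r^2}dr=\frac12\Gamma'(1)=-\frac\gamma2$, where $\gamma$ is Euler's constant, and indeed $(\Gamma(1+\frac\alpha2)-1)/\alpha\to-\frac\gamma2$.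

**Lemma 2.** (a) $\mathcal E$ is well defined, closed and bounded below on $\mathcal H(\Omega)$. (b) $\mathcal H(\Omega)\hookrightarrow L^2$ is compact. (c) $C_c^\infty(\Omega)$ is dense in $\mathcal H(\Omega)$.

*Proof.* (a) By Cauchy–Schwarz $|\hat u|\le\frac1{2\pi}\|u\|_1\le C_\Omega\|u\|$. Write $\ln|\xi|=\ln(2+|\xi|)-\ln(1+2/|\xi|)$. The last logarithm is integrable on $|\xi|<1$ and is $\le\ln3$ on $|\xi|\ge1$, so $\int\ln(1+2/|\xi|)|\hat u|^2\le C'_\Omega\|u\|^2$. Hence
$$\mathcal E(u)\ge\|u\|_{\mathcal H}^2-C_\Omega'\|u\|^2,\qquad\int\big|\ln|\xi|\big|\,|\hat u|^2\,d\xi\le C_\Omega''\|u\|_{\mathcal H}^2 .\tag{3.1}$$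
(b) If $\|u\|_{\mathcal H}^2\le C$, then $\|u\|^2\le C/\ln2$ and $\int_{|\xi|>\rho}|\hat u|^2\le C/\ln(2+\rho)$. So
$$\|u(\cdot+\zeta)-u\|^2=\int|e^{i\xi\cdot\zeta}-1|^2|\hat u|^2\le\rho^2|\zeta|^2\|u\|^2+\frac{4C}{\ln(2+\rho)} .$$
Choosing first $\rho$ large and then $\zeta$ small makes this uniformly small. The supports lie in a fixed bounded set, so the Kolmogorov–Riesz theorem gives compactness.
(c) Repeat the proof of Lemma 1 with the weight $\ln(2+|\xi|)$. Uniform boundedness of the dilations follows from $\ln(2+r/s)\le\ln\frac{2+r}{s}=\ln(2+r)+\ln\frac1s$. $\square$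

So there are eigenvalues $\nu_1(\Omega)\le\nu_2(\Omega)\le\cdots$, given by min–max, with eigenfunctions $v\in\mathcal H(\Omega)$ satisfying $\mathcal E(v,\varphi)=\nu\langle v,\varphi\rangle$ for all $\varphi\in\mathcal H(\Omega)$. Put $G(\Omega)=\nu_2(\Omega)-\nu_1(\Omega)$.

**Lemma 3.** As $\alpha\to0$, $\ (\lambda_j(\Omega)-1)/\alpha\to\nu_j(\Omega)$.

*Proof.* For $r>0$, $(r^\alpha-1)/\alpha\ge\ln r$. So $\frac1\alpha(\mathcal E_\alpha(u)-\|u\|^2)\ge\mathcal E(u)$ on $C_c^\infty(\Omega)$, and min–max gives $(\lambda_j-1)/\alpha\ge\nu_j$. For the other direction let $\delta>0$. Approximate a basis of the span of the first $j$ eigenfunctions by functions in $C_c^\infty(\Omega)$, in the norm of $\mathcal H$. The matrices of $\mathcal E$ and of $\langle\cdot,\cdot\rangle$ converge, so we get a $j$-dimensional $W\subset C_c^\infty(\Omega)$ with $\mathcal E\le(\nu_j+\delta)\|\cdot\|^2$ on $W$. For $\alpha\le1$ we have $|(r^\alpha-1)/\alpha|\le|\ln r|$ if $r<1$ and $\le r$ if $r\ge1$,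 the latter because $(r^\alpha-1)/\alpha$ increases in $\alpha$. So by dominated convergence the matrix of $\frac1\alpha(\mathcal E_\alpha-\|\cdot\|^2)$ on $W$ converges to that of $\mathcal E$. Hence $\limsup(\lambda_j-1)/\alpha\le\nu_j+\delta$. $\square$

In particular $(\lambda_2-\lambda_1)/\alpha\to G(\Omega)$.

**Lemma 4.** For an invertible matrix $A$ and $0\ne f\in\mathcal H(\Omega)$ we have $f\circ A^{-1}\in\mathcal H(A\Omega)$ and
$$\frac{\mathcal E(f\circ A^{-1})}{\|f\circ A^{-1}\|^2}=\frac1{\|f\|^2}\int\ln|A^{-T}\eta|\,|\hat f(\eta)|^2\,d\eta .$$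
In particular $\nu_j(c\,\Omega)=\nu_j(\Omega)-\ln c$, and $G$ is invariant under similarities.

*Proof.* $\widehat{f\circ A^{-1}}(\xi)=|\det A|\,\hat f(A^T\xi)$. Substituting $\eta=A^T\xi$ gives $\mathcal E(f\circ A^{-1})=|\det A|\int\ln|A^{-T}\eta||\hat f|^2d\eta$, and $\|f\circ A^{-1}\|^2=|\det A|\|f\|^2$. Membership follows from $2+cr\le(1+c)(2+r)$ with $c=\|A^{-1}\|$. For $A=cI$ the symbol becomes $\ln|\eta|-\ln c$, and for orthogonal $A$ it is unchanged. $\square$

So in the limit the scale factor $2^{\alpha/2}$ of Section 2 has disappeared: $G(D_0)=G(R)$ exactly.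

## 4. Stretching and clipping the rhombus

We turn the rhombus into the square $Q=(-1,1)^2$ by the similarity $X=\frac{x+y}2$, $Y=\frac{y-x}2$, that is, $x=X-Y$, $y=X+Y$. From now on the plane has coordinates $(x,y)$. For $0<t\le\frac18$ put
$$\Pi_t=\{|y-tx|<1+t,\ |x-ty|<1+t\},\qquad D^{(t)}=\Pi_t\cap\{|x+y|<2\}.$$
Since $y-tx=(1-t)X+(1+t)Y$ and $x-ty=(1-t)X-(1+t)Y$, in the $(X,Y)$ coordinates
$$\Pi_t=\big\{\tfrac{1-t}{1+t}|X|+|Y|<1\big\},\qquad D^{(t)}=\Pi_t\cap\{|X|<1\}=D_h,\quad h=\tfrac{2t}{1+t}.$$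
Thus $\Pi_t$ is the rhombus stretched in the $X$ direction, and $D^{(t)}$ is the stretched rhombus with its two tips cut off. The bounding square $R$ of $D_h$ is similar to $Q$, so $G(R)=G(Q)$.

Let $J=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $A_t^{-1}=\frac1{1+t}(I-tJ)$, a symmetric matrix. Then
$$\Pi_t=A_tQ,\qquad D^{(t)}=A_tQ_t,\qquad Q_t=\Big\{z\in Q:\ |x+y|<2\,\tfrac{1-t}{1+t}\Big\},$$
because the coordinates of $A_t^{-1}z$ have sum $\frac{1-t}{1+t}(x+y)$. With $\theta=\eta/|\eta|$ we have $|(I-tJ)\theta|^2=(\theta_1-t\theta_2)^2+(\theta_2-t\theta_1)^2=1+t^2-4t\theta_1\theta_2$. So Lemma 4 gives, for $0\ne f\in\mathcal H(Q)$,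
$$\frac{\mathcal E(f\circ A_t^{-1})}{\|f\circ A_t^{-1}\|^2}=\frac{\mathcal E(f)}{\|f\|^2}-\ln(1+t)+\frac1{2\|f\|^2}\int\ln(1+t^2-4t\theta_1\theta_2)\,|\hat f|^2\,d\eta.\tag{4.1}$$
To first order in $t$ the change is $-t-t\,m(f)/\|f\|^2$, where
$$m(f)=\int2\theta_1\theta_2\,|\hat f|^2\,d\eta .$$
Since $|2\theta_1\theta_2|\le1$,
$$|m(f)|\le\|f\|^2,\qquad|m(f)-m(g)|\le\|f-g\|\,(\|f\|+\|g\|).\tag{4.2}$$
If $f$ is even or odd in $x$, or in $y$, then $|\hat f|^2$ is even in $\eta_1$, or in $\eta_2$, and $m(f)=0$.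

Now look at the square. Its ground state is even in $x$ and $y$, so its level moves by $-t$ only. Its lowest odd level is carried by a function $u_x$ odd in $x$ and, by swapping coordinates, by $u_y$ odd in $y$. On $\mathrm{span}(u_x,u_y)$ the form $m$ has zero diagonal and off-diagonal entry
$$k=\int2\theta_1\theta_2\,\hat u_x\overline{\hat u_y}\,d\eta .$$
If $k\ne0$, the double level splits into $-t\mp|k|t$, and the lower branch comes down faster than the ground state.

A natural attempt is to use $\Pi_t$ itself as the counterexample. It stops at one exact point. The smallest oriented rectangle of $\Pi_t$ has half-sides $\frac{1+t}{1-t}$ and $1$, so it is stretched too, and its gap may also change at first order in $t$; one would have to compare two first-order coefficients. Clipping $\Pi_t$ back to $|X|<1$ keeps the rectangle equal to $R$. The removed tips have linear size of order $t$, hence area of order $t^2$, and we shall show that clipping costs only $O(t^2\ln\frac1t)$. The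 proof therefore needs three facts:

1. cutting an eigenfunction off near two points at scale $t$ costs $O(t^2\ln\frac1t)$ (Section 5 gives the tools);
2. $k>0$ (Section 6);
3. the lowest odd level really is $\nu_2(Q)$ (Sections 7 and 8), since otherwise it does not measure the gap of $R$.

## 5. The heat kernel and the logarithmic form

Let $P_s=e^{s\Delta}$, with kernel $p_s(z)=\frac1{4\pi s}e^{-|z|^2/4s}$, and $g_s(x)=(4\pi s)^{-1/2}e^{-x^2/4s}$. Positivity of $p_s$ is the source of everything in this section.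

**Lemma 5.** For $u,v\in\mathcal H(\Omega)$, with absolute convergence,
$$\mathcal E(u,v)=\tfrac12\int_0^\infty\big(e^{-s}\langle u,v\rangle-\langle P_su,v\rangle\big)\frac{ds}s .\tag{5.1}$$
A function $u\in L^2$ vanishing off $\Omega$ is in $\mathcal H(\Omega)$ if and only if $I(u):=\int_0^1(\|u\|^2-\langle P_su,u\rangle)\frac{ds}s<\infty$, and then $\|u\|_{\mathcal H}^2\le C(\|u\|^2+I(u))$. Moreover, for $u\in L^2$,
$$\|u\|^2-\langle P_su,u\rangle=\tfrac12\iint p_s(z-z')(u-u')^2\,dz\,dz' .\tag{5.2}$$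

*Proof.* Frullani's integral gives $\ln|\xi|=\frac12\int_0^\infty(e^{-s}-e^{-s|\xi|^2})\frac{ds}s$, and for fixed $\xi$ the integrand has constant sign. By (3.1), $\int|\ln|\xi|||\hat u|^2<\infty$, so Fubini gives (5.1) for $u=v$, and polarization gives the rest. Identity (5.2) follows by expanding the square and using $\int p_s=1$. Next, $I(u)=\int L(|\xi|)|\hat u|^2d\xi$ with
$$L(r)=\int_0^1(1-e^{-sr^2})\frac{ds}s=\int_0^{r^2}(1-e^{-\tau})\frac{d\tau}\tau .$$
For $r\ge1$, splitting at $\tau=1$ gives $2(1-e^{-1})\ln r\le L(r)\le1+2\ln r$; for $r\le1$, $0\le L\le1$. So $L(r)\le C(1+\ln(2+r))$ and $\ln(2+r)\le C(1+L(r))$. $\square$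

**Lemma 6.** (a) If $u\in\mathcal H(\Omega)$, then $|u|$ and $(u-M)^+$, $M\ge0$, are in $\mathcal H(\Omega)$. (b) $\mathcal H(\Omega)$ is stable under multiplication by Lipschitz functions $\zeta$ on $\Omega$. (c) If $\varphi\in C^1(\overline B)$, then $\varphi1_B\in\mathcal H(B)$ with norm $\le C\|\varphi\|_{C^1}$.

*Proof.* (a) These maps do not increase $|u-u'|$ or $|u|$, so by (5.2) they do not increase $\|u\|^2-\langle P_su,u\rangle$; and they preserve vanishing off $\Omega$.
(b) Extend $\zeta$ to a bounded Lipschitz function on $\mathbb R^2$ with constant $\Lambda$. Then $(\zeta u-\zeta'u')^2\le2\zeta^2(u-u')^2+2(\zeta-\zeta')^2u'^2$. Integrated against $p_s(z-z')$, the second term contributes at most $2\Lambda^2\|u\|^2\int p_s(w)|w|^2dw=8s\Lambda^2\|u\|^2$, and $s$ is integrable on $(0,1)$ against $\frac{ds}s$.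
(c) Let $u=\varphi1_B$. In $\int|u(z+\zeta)-u(z)|^2dz$, where both points are in $B$ the mean value theorem bounds the integrand by $\|\varphi\|_{C^1}^2|\zeta|^2$. The set where exactly one point is in $B$ has measure $\le4\pi|\zeta|$ (it lies in an annulus of width $2|\zeta|$ if $|\zeta|\le1$, and has measure at most $2\pi$ in any case). So the integral is $\le C\|\varphi\|_{C^1}^2(|\zeta|+|\zeta|^2)$. Averaging with $p_s$ gives $\|u\|^2-\langle P_su,u\rangle\le C\|\varphi\|_{C^1}^2(\sqrt s+s)$, which is integrable against $\frac{ds}s$ on $(0,1)$. $\square$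

**Lemma 7 (ground state).** $\nu_1(\Omega)$ is simple, so $G(\Omega)>0$. The normalized first eigenfunction $u_1\ge0$ is invariant under all isometries preserving $\Omega$.

*Proof.* If $u^+,u^-\ne0$, then $\langle P_s|u|,|u|\rangle-\langle P_su,u\rangle=4\langle P_su^+,u^-\rangle>0$, so $\mathcal E(|u|)<\mathcal E(u)$ by (5.1). Since first eigenfunctions are the minimizers, all of them have constant sign. Two orthogonal nonnegative first eigenfunctions would have disjoint supports, and their difference would be a first eigenfunction that changes sign. So $\nu_1$ is simple. An isometry preserving $\Omega$ maps $u_1$ to a normalized nonnegative first eigenfunction, hence to $u_1$. $\square$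

**Lemma 8 (boundedness).** Every eigenfunction $v$ is in $L^\infty$.

*Proof.* Let $\|v\|=1$, with eigenvalue $\nu$. We test the equation with the part of $v$ above a level $M$. Splitting (5.1) at $\varepsilon\in(0,1)$ gives, for $\varphi\in\mathcal H(\Omega)$,
$$\mathcal E(v,\varphi)=\tfrac12\int_0^\varepsilon\langle v-P_sv,\varphi\rangle\tfrac{ds}s+\kappa_\varepsilon\langle v,\varphi\rangle-\tfrac12\int_\varepsilon^\infty\langle P_sv,\varphi\rangle\tfrac{ds}s,$$
$$\kappa_\varepsilon=\tfrac12\int_\varepsilon^\infty e^{-s}\tfrac{ds}s-\tfrac12\int_0^\varepsilon(1-e^{-s})\tfrac{ds}s\ \longrightarrow\ \infty\quad(\varepsilon\to0).$$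
Fix $\varepsilon$ with $\kappa_\varepsilon\ge\nu+1$. Since $\|P_sv\|_\infty\le\|p_s\|=p_{2s}(0)^{1/2}=(8\pi s)^{-1/2}$,
$$\tfrac12\int_\varepsilon^\infty\|P_sv\|_\infty\tfrac{ds}s\le(8\pi\varepsilon)^{-1/2}=:M .$$
Take $\varphi=(v-M)^+$. The first term is $\ge0$, because $\langle v-P_sv,\varphi\rangle=\frac12\iint p_s(z-z')(v-v')(\varphi-\varphi')$ and $\varphi$ is a nondecreasing function of $v$. So $\nu\langle v,\varphi\rangle\ge\kappa_\varepsilon\langle v,\varphi\rangle-M\int\varphi$, that is, $\int((\kappa_\varepsilon-\nu)v-M)\varphi\le0$. Where $\varphi>0$ we have $v>M>0$ and the bracket is $\ge v-M>0$. Hence $\varphi=0$, so $v\le M$. The same applies to $-v$. $\square$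

**Lemma 9 (commutator identity).** If $v$ is an eigenfunction with eigenvalue $\nu$ and $\zeta$ is Lipschitz on $\Omega$, then
$$\mathcal E(\zeta v)=\nu\|\zeta v\|^2+\frac1{4\pi}\iint\frac{(\zeta-\zeta')^2}{|z-z'|^2}\,v\,v'\,dz\,dz'.\tag{5.3}$$
In particular
$$\mathcal E(xv)+\mathcal E(yv)=\nu\,\big\||z|v\big\|^2+\frac1{4\pi}\Big(\int v\Big)^2 .\tag{5.4}$$

*Proof.* Symmetrizing in $z,z'$, $\langle P_sv,\zeta^2v\rangle=\frac12\iint p_s(z-z')(\zeta^2+\zeta'^2)vv'$, so
$$\langle P_sv,\zeta^2v\rangle-\langle P_s\zeta v,\zeta v\rangle=\tfrac12\iint p_s(z-z')(\zeta-\zeta')^2vv' .$$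
By Lemma 6(b), $\zeta v,\zeta^2v\in\mathcal H(\Omega)$. The eigenvalue equation gives $\mathcal E(v,\zeta^2v)=\nu\|\zeta v\|^2$, and $\langle v,\zeta^2v\rangle=\|\zeta v\|^2$. So (5.1) yields
$$\mathcal E(\zeta v)-\nu\|\zeta v\|^2=\tfrac12\int_0^\infty\Big(\tfrac12\iint p_s(z-z')(\zeta-\zeta')^2vv'\Big)\frac{ds}s .$$
Finally $\int_0^\infty p_s(z)\frac{ds}s=\frac1{4\pi}\int_0^\infty e^{-|z|^2\tau/4}d\tau=\frac1{\pi|z|^2}$, with $\tau=1/s$. Fubini applies since $(\zeta-\zeta')^2/|z-z'|^2$ is bounded and $v\in L^1$. For (5.4) add the cases $\zeta=x$ and $\zeta=y$: the kernel becomes $1$. $\square$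

## 6. The odd ground state of the square and the sign of $k$

Let $\nu_o(Q)$ be the minimum of $\mathcal E(u)/\|u\|^2$ over $0\ne u\in\mathcal H(Q)$ odd in $x$. It is attained by compactness, and by swapping coordinates it is also the minimum over $u$ odd in $y$. Since $\mathcal E$ and $\langle\cdot,\cdot\rangle$ vanish between functions of opposite parity, minimizers are eigenfunctions of the full problem on $Q$.

**Lemma 10.** There is a normalized minimizer $u_x$, odd in $x$, which for $x>0$ is $\ge0$ and, for a.e. such $x$, even and nonincreasing in $|y|$.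

*Proof.* The purpose is to rearrange in $y$ without raising $\mathcal E$. For $u$ odd in $x$, let $u^\sharp$ be the function odd in $x$ which for each $x>0$ is the symmetric decreasing rearrangement in $y$ of $|u(x,\cdot)|$. Folding both variables $x,x'$ to the positive half-line,
$$\langle P_su,u\rangle=2\iint_{x,x'>0}\big[g_s(x-x')-g_s(x+x')\big]\iint g_s(y-y')u(x,y)u(x',y')\,dy\,dy'\,dx\,dx' .$$
The bracket is positive because $|x-x'|<x+x'$. Replacing $u$ by $|u|$ for $x>0$ and then using the one-dimensional Riesz rearrangement inequality in $(y,y')$ gives $\langle P_su,u\rangle\le\langle P_su^\sharp,u^\sharp\rangle$. Also $\|u^\sharp\|=\|u\|$ and $u^\sharp=0$ off $Q$. By Lemma 5, $u^\sharp\in\mathcal H(Q)$ and $\mathcal E(u^\sharp)\le\mathcal E(u)$. Apply this to a normalized minimizer. $\square$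

Put $u_y(x,y)=u_x(y,x)$. It is a normalized eigenfunction for $\nu_o$, odd in $y$ and even in $x$.

**Lemma 11.** $k=\displaystyle\int\frac{2\xi_1\xi_2}{|\xi|^2}\,\hat u_x\,\overline{\hat u_y}\,d\xi>0.$

*Proof.* We write $k$ as an integral of a product whose factors have equal sign. Use $|\xi|^{-2}=\int_0^\infty e^{-s|\xi|^2}ds$; since $|\xi_1\xi_2|/|\xi|^2\le\frac12$, Fubini applies. With
$$F_s=\partial_yP_{s/2}u_x,\qquad G_s=\partial_xP_{s/2}u_y$$
we have $\hat F_s\overline{\hat G_s}=\xi_1\xi_2e^{-s|\xi|^2}\hat u_x\overline{\hat u_y}$, and Plancherel gives $k=2\int_0^\infty\int F_sG_s\,dz\,ds$. In particular $k$ is real. Moreover $G_s(x,y)=F_s(y,x)$. With $\sigma=s/2$, folding $x'$ by oddness,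
$$F_s(x,y)=\int_0^\infty\big[g_\sigma(x-x')-g_\sigma(x+x')\big]\;\partial_y\big(g_\sigma*u_x(x',\cdot)\big)(y)\,dx' .$$
For a.e. $x'>0$ the layer-cake formula writes $u_x(x',\cdot)$ as a superposition of indicators $1_{(-\ell,\ell)}$, by Lemma 10. For $y,\ell>0$,
$$\partial_y\big(g_\sigma*1_{(-\ell,\ell)}\big)(y)=g_\sigma(y+\ell)-g_\sigma(y-\ell)<0,$$
since $|y-\ell|<y+\ell$. The slices $u_x(x',\cdot)$ are nonzero for a set of $x'>0$ of positive measure, and the bracket is positive for $x>0$. So $F_s<0$ on $\{x,y>0\}$. Also $F_s$ is odd in $x$, because $u_x$ is, and odd in $y$, because $u_x$ is even in $y$. So the sign of $F_s$ off the axes is that of $-xy$. By $G_s(x,y)=F_s(y,x)$ the same holds for $G_s$. Hence $F_sG_s>0$ off the axes, and $k>0$. $\square$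

## 7. The logarithmic form on polynomials in the unit disc

To locate $\nu_2(Q)$ we shall place a square inside the unit disc $B$. On $B$ the form can be computed on all polynomials, up to an explicit potential. Let
$$V(z)=-\tfrac12\ln(1-|z|^2),\qquad\kappa=\ln2-\gamma,\qquad H_n=\sum_{i=1}^n\tfrac1i,\ H_0=0,$$
and $\psi=\Gamma'/\Gamma$, so $\psi(n+1)=H_n-\gamma$.

**Jacobi polynomials.** For $l,n\ge0$ integers and $a$ near $0$, the polynomial $P_n^{(a,l)}(2w-1)$ is given by Rodrigues' formula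
$$(1-w)^aw^lP_n^{(a,l)}(2w-1)=\frac{(-1)^n}{n!}\frac{d^n}{dw^n}\big[(1-w)^{a+n}w^{l+n}\big].\tag{7.1}$$
For example, $P_0^{(0,l)}=1$ and $P_1^{(0,0)}(2w-1)=2w-1$. Leibniz' rule shows that it is a polynomial of degree $\le n$ with coefficients smooth in $a$. The coefficient of $w^n$ is
$$\sum_k\binom{n+l}{n-k}\binom{n+a}k=\binom{2n+l+a}n=\frac{\Gamma(2n+a+l+1)}{n!\,\Gamma(n+a+l+1)} .\tag{7.2}$$
Integrating (7.1) by parts $n$ times shows orthogonality, with weight $(1-w)^aw^l$, to all polynomials of degree $<n$. Testing with the leading term of $P_n^{(a,l)}$ itself,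
$$\int_0^1(1-w)^aw^l\big(P_n^{(a,l)}(2w-1)\big)^2dw=\frac{\Gamma(n+a+1)\,\Gamma(n+l+1)}{(2n+a+l+1)\,n!\,\Gamma(n+a+l+1)},\tag{7.3}$$
namely the coefficient (7.2) times the Beta integral $\int_0^1(1-w)^{a+n}w^{l+n}dw$. For $a=0$ write $P_n=P_n^{(0,l)}(2w-1)$. At $w=1$ only the term with all derivatives on $(1-w)^n$ survives in (7.1), so $P_n(1)=1$. Finally
$$\big(w^{l+1}(1-w)P_n'\big)'=-n(n+l+1)\,w^lP_n .\tag{7.4}$$
Indeed, the left side is $w^l$ times a polynomial of degree $\le n$. Two integrations by parts show that this polynomial is orthogonal, with weight $w^l$, to all lower degrees, so it is a multiple of $P_n$. Comparing leading coefficients gives the factor.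

Let $\Pi_{l,n}$ be the $L^2(B)$-projection onto the span of $r^l\cos(l\theta)P_n^{(0,l)}(2r^2-1)$ and $r^l\sin(l\theta)P_n^{(0,l)}(2r^2-1)$. These spaces are mutually orthogonal. Every polynomial in $x,y$ is a combination of terms $r^le^{\pm il\theta}w^i$ with $w=r^2$, hence a finite sum of elements of these spaces.

**Lemma 12.** For every polynomial $q$,
$$\mathcal E(q1_B)=\int_BVq^2+\sum_{l,n}t_{l,n}\|\Pi_{l,n}q\|^2,\qquad t_{l,n}=\kappa+\tfrac12(H_n+H_{n+l}).$$

For example, $q=1$ gives $\mathcal E(1_B)=\frac\pi2+\kappa\pi$, since $\int_BV=-\frac\pi2\int_0^1\ln(1-w)\,dw=\frac\pi2$.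

*Proof.* Let $Z_n=r^le^{\pm il\theta}P_n^{(0,l)}(2r^2-1)1_B$ and $N_n=l+2n+1$. By Lemma 6(c) all $q1_B$ are in $\mathcal H(B)$. Different angular modes are orthogonal for $\mathcal E$, for $V$ and for $L^2$, so we compare matrix entries within one mode.

**Step 1: the Fourier transform.** This step turns $\mathcal E(Z_n,Z_m)$ into a Bessel integral. We claim Zernike's formula
$$\hat Z_n(\xi)=(-i)^l(-1)^ne^{\pm il\phi}\,\frac{J_{N_n}(|\xi|)}{|\xi|},\qquad\phi=\arg\xi .$$
The angular integral produces $(-i)^le^{\pm il\phi}\int_0^1r^lP_n(2r^2-1)J_l(\tau r)\,r\,dr$ with $\tau=|\xi|$. Insert the power series of $J_l$ and $w=r^2$. The radial integral is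
$$\tfrac12\sum_{i\ge0}\frac{(-1)^i(\tau/2)^{2i+l}}{i!\,(i+l)!}\int_0^1w^lP_nw^i\,dw,\qquad\int_0^1w^lP_nw^i\,dw=\frac{i!\,(i+l)!}{(i-n)!\,(i+l+n+1)!}\quad(i\ge n),$$
and the last integral is $0$ for $i<n$; both values come from (7.1) by $n$ integrations by parts and the Beta integral. With $i=n+p$ the sum equals
$$\tfrac12(-1)^n\sum_{p\ge0}\frac{(-1)^p(\tau/2)^{2p+2n+l}}{p!\,(p+N_n)!}=(-1)^n\frac{J_{N_n}(\tau)}\tau .$$
Consequently
$$\mathcal E(Z_n,Z_m)=2\pi(-1)^{n+m}\int_0^\infty\ln\tau\,J_{N_n}(\tau)J_{N_m}(\tau)\frac{d\tau}\tau .\tag{7.5}$$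

**Step 2: off-diagonal entries.** We show that those of $\mathcal E$ and of $V$ agree. Recall the Weber–Schafheitlin formula (Watson §13.41), valid for $0<\lambda<\mu+\nu+1$:
$$\int_0^\infty J_\mu J_\nu\,\tau^{-\lambda}d\tau=\frac{\Gamma(\lambda)\,\Gamma(\frac{\mu+\nu-\lambda+1}2)}{2^\lambda\,\Gamma(\frac{\lambda+\nu-\mu+1}2)\,\Gamma(\frac{\lambda+\nu+\mu+1}2)\,\Gamma(\frac{\lambda+\mu-\nu+1}2)} .\tag{7.6}$$
The integrand is $O(\tau^{-1-\lambda})$ at infinity and $O(\tau^{\mu+\nu-\lambda})$ at $0$, so near $\lambda=1$ we may differentiate under the integral; the derivative at $\lambda=1$ is $-\int\ln\tau\,J_\mu J_\nu\frac{d\tau}\tau$. Let $n>m$, $j=n-m$, $\bar N=l+n+m+1$, $\mu=N_n$, $\nu=N_m$, so $\mu-\nu=2j$ and $\mu+\nu=2\bar N$. At $\lambda=1$ the factor $1/\Gamma(\frac{\lambda+\nu-\mu+1}2)$ is $1/\Gamma(1-j)=0$, and $1/\Gamma$ has derivative $(-1)^{j-1}(j-1)!$ at $1-j$. So the derivative of (7.6) is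
$$\tfrac12(-1)^{j-1}(j-1)!\,\frac{\Gamma(\bar N)}{2\,\Gamma(\bar N+1)\,j!}=\frac{(-1)^{j-1}}{4j\bar N} .$$
Hence $\int\ln\tau J_{N_n}J_{N_m}\frac{d\tau}\tau=\frac{(-1)^j}{4j\bar N}$ and, by (7.5), $\mathcal E(Z_n,Z_m)=\frac\pi{2j\bar N}$.

For $V$, put $\eta(w)=-\frac12\ln(1-w)$, so $\int_BVZ_n\overline{Z_m}=\pi\int_0^1w^lP_nP_m\eta\,dw$ and $(1-w)\eta'=\frac12$. Multiply (7.4) for $n$ by $P_m\eta$ and (7.4) for $m$ by $P_n\eta$, subtract, and integrate by parts. The boundary terms vanish since $(1-w)\ln(1-w)\to0$ at $w=1$ and $w^{l+1}=0$ at $w=0$. Since $n(n+l+1)-m(m+l+1)=(n-m)(n+m+l+1)=j\bar N$,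
$$j\bar N\int_0^1w^lP_nP_m\eta\,dw=\int_0^1w^{l+1}(1-w)\eta'\,(P_n'P_m-P_nP_m')\,dw=\tfrac12\int_0^1w^{l+1}(P_n'P_m-P_nP_m')\,dw .$$
Here $\int w^{l+1}P_nP_m'=0$, as $wP_m'$ has degree $<n$. Also $\int w^{l+1}P_n'P_m=P_n(1)P_m(1)-\int w^lP_n\big((l+1)P_m+wP_m'\big)=1$. So the right side is $\frac12$, and $\int_BVZ_n\overline{Z_m}=\frac\pi{2j\bar N}=\mathcal E(Z_n,Z_m)$.

**Step 3: diagonal entries.** We compute both and subtract. Let $N=N_n$. For $\mu=\nu=N$ the value of (7.6) at $\lambda=1$ is $\frac1{2N}$, so $\|Z_n\|^2=2\pi\cdot\frac1{2N}=\frac\pi N$. The logarithmic derivative of (7.6) there is $\psi(1)-\frac12\psi(N)-\ln2-\psi(1)-\frac12\psi(N+1)$. Hence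
$$\frac{\mathcal E(Z_n)}{\|Z_n\|^2}=\ln2+\tfrac12\psi(N)+\tfrac12\psi(N+1)=\ln2+\psi(N)+\frac1{2N} .\tag{7.7}$$
For $V$, differentiate (7.3) at $a=0$, where its value is $\frac1N$. By (7.2), $\partial_aP_n^{(a,l)}|_{a=0}=(\psi(N)-\psi(n+l+1))P_n+{}$lower degree, and the lower degree part is orthogonal to $P_n$. So, after multiplication by $N$,
$$N\int_0^1w^lP_n^2\ln(1-w)\,dw+2\big(\psi(N)-\psi(n+l+1)\big)=\psi(n+1)-\tfrac1N-\psi(n+l+1),$$
that is, $N\int_0^1w^lP_n^2\ln(1-w)\,dw=\psi(n+1)+\psi(n+l+1)-2\psi(N)-\frac1N$. Multiplying by $-\frac12$,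
$$\frac{\int_BV|Z_n|^2}{\|Z_n\|^2}=\psi(N)+\frac1{2N}-\tfrac12\psi(n+1)-\tfrac12\psi(n+l+1).$$
Subtracting from (7.7) gives $\ln2+\frac12\psi(n+1)+\frac12\psi(n+l+1)=t_{l,n}$. $\square$

## 8. The second eigenvalue of the square is the odd one

We want $\nu_2(Q)=\nu_o(Q)$. The candidates for something lower are eigenfunctions even in both variables. Identity (5.4) is the natural tool: if $v$ is even–even, then $xv$ is odd in $x$ and $yv$ is odd in $y$, so the left side is at least $\nu_o\||z|v\|^2$ and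
$$\nu_2+\frac{(\int v)^2}{4\pi\,\||z|v\|^2}\ \ge\ \nu_o .$$
If $\int v=0$ this is what we want. If $\int v\ne0$, the extra term is on the wrong side, and the argument stops. So the functions invariant under all symmetries of the square need a separate numerical bound, which comes from Lemma 12.

Let $Q'=Q/\sqrt2\subset B$. By Lemma 4, $\nu(Q')=\nu(Q)+\frac12\ln2$ for all eigenvalues, including $\nu_o$. Put $\tau=\kappa+1.3612$.

**Lemma 13.** $\nu_o(Q')\le\tau$.

*Proof.* $Q'$ contains the disc of radius $1/\sqrt2$, so it is enough to test in that disc. By scaling, $\nu_o(Q')\le e+\frac12\ln2$, where $e$ is the Rayleigh quotient of any nonzero function in $\mathcal H(B)$ odd in $x$. Take $2\varphi_0-\varphi_1$, where $\varphi_n$ is the normalized positive multiple of $r\cos\theta\,P_n^{(0,1)}(2r^2-1)1_B$. Here $l=1$, $N_0=2$, $N_1=4$. By (7.7), $\mathcal E(\varphi_0)=\ln2+\psi(2)+\frac14=\kappa+\frac54$ and $\mathcal E(\varphi_1)=\ln2+\psi(4)+\frac18=\kappa+\frac{11}6+\frac18=\kappa+\frac{47}{24}$.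 By Step 2 with $j=1$, $\bar N=3$, $\mathcal E(\varphi_0,\varphi_1)=\frac{\sqrt{N_0N_1}}{2j\bar N}=\frac{\sqrt8}6=\frac{\sqrt2}3$. So
$$e=\kappa+\tfrac15\Big(5+\tfrac{47}{24}-\tfrac{4\sqrt2}3\Big)<\kappa+1.01455,$$
and adding $\frac12\ln2<0.34658$ gives less than $\kappa+1.3612$. $\square$

**Lemma 14.** If $f\in\mathcal H(Q')$ is invariant under $x\mapsto-x$, $y\mapsto-y$, $x\leftrightarrow y$ and $\int f=0$, then $\mathcal E(f)\ge\tau\|f\|^2$.

*Proof.* The numbers $t_{l,n}$ alone are not enough: $t_{0,1}=\kappa+1$ and $t_{4,0}=\kappa+\frac{25}{24}$ are below $\tau$. The potential $V$ must compensate.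

**Step 1: reduction to smooth $f$.** This makes polynomial approximation possible. Take $f_k\in C_c^\infty(Q')$ with $f_k\to f$ in $\mathcal H$ and average over the symmetry group. Then subtract $(\int f_k)\chi$, where $\chi\in C_c^\infty(Q')$ is invariant with $\int\chi=1$. Since $\int f_k\to0$, the result still converges to $f$ in $\mathcal H$. So assume $f\in C_c^\infty(Q')$.

**Step 2: a spectral inequality.** We bound $\mathcal E$ below by all modes at level $\kappa+\frac32$, minus corrections for the few lower ones. Approximate $f$ in $C^1(\overline B)$ by polynomials $q$, averaged over the group so as to be invariant. Invariant functions contain only the modes $\cos(l\theta)$ with $l\in4\mathbb Z_{\ge0}$. Among these, $\frac12(H_n+H_{n+l})<\frac32$ only for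
$$(l,n)=(0,0):\ 0,\qquad(0,1):\ 1,\qquad(4,0):\ \tfrac{25}{24},\qquad(8,0):\ \tfrac{761}{560}.$$
Indeed $(0,2)$ gives exactly $\frac32$, $(4,1)$ gives more than $1.64$, $(8,1)$ gives more than $1.9$, $l\ge12$ gives at least $\frac12H_{12}>1.55$, and the values increase in $n$. Write $w=|z|^2$ and
$$\phi_1=\sqrt{3/\pi}\,(2w-1),\quad\phi_2=\sqrt{10/\pi}\,\mathrm{Re}\,z^4,\quad\phi_3=\sqrt{18/\pi}\,\mathrm{Re}\,z^8,$$
which are normalized in $L^2(B)$, and $d_1=\frac12$, $d_2=\frac32-\frac{25}{24}=\frac{11}{24}$, $d_3=\frac32-\frac{761}{560}=\frac{79}{560}$. The constant mode is $\pi^{-1/2}$, with deficit $\frac32$. Lemma 12 gives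
$$\mathcal E(q1_B)\ge\int_BVq^2+(\kappa+\tfrac32)\|q\|_{L^2(B)}^2-\frac3{2\pi}\Big(\int_Bq\Big)^2-\sum_{i=1}^3d_i\langle q,\phi_i\rangle^2 .$$
All terms are continuous in $C^1(\overline B)$, by Lemma 6(c), (3.1) and $V\in L^1(B)$. So the inequality holds for $f$, with $\int f=0$. Since $V=-\frac12\ln(1-w)\ge\frac w2$, and with $b=2(1.5-1.3612)=0.2776$,
$$\mathcal E(f)-\tau\|f\|^2\ \ge\ \int\tfrac12(w+b)f^2-\sum_{i=1}^3d_i\langle f,\phi_i\rangle^2 .\tag{8.1}$$

**Step 3: Cauchy–Schwarz.** We now bound the corrections by the positive term. Since $\int f=0$, $\langle f,\phi_1\rangle=2\sqrt{3/\pi}\,\langle f,w-w_0\rangle$ for any $w_0\in\mathbb R$. With weight $w+b$, and since $f$ lives on $Q'$, the sum in (8.1) is at most $S\int\frac12(w+b)f^2$, where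
$$S=\tfrac{24d_1}\pi K_1+\tfrac{20d_2}\pi K_2+\tfrac{36d_3}\pi K_3,$$
$$K_1=\int_{Q'}\frac{(w-w_0)^2}{w+b},\qquad K_2=\int_{Q'}\frac{(\mathrm{Re}\,z^4)^2}{w+b},\qquad K_3=\int_{Q'}\frac{(\mathrm{Re}\,z^8)^2}{w+b}.$$
It remains to see $S<1$.

**Step 4: the term with $K_1$.** We choose $w_0$ to make it small. With $p=w_0+b$, $\frac{(w-w_0)^2}{w+b}=(w+b)-2p+\frac{p^2}{w+b}$. Here $|Q'|=2$ and $\int_{Q'}w=\frac23$. Since $\frac1{w+b}$ decreases radially, its integral over $Q'$ is at most that over the centered disc of area $2$: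
$$\int_{Q'}\frac1{w+b}\le\pi\int_0^{2/\pi}\frac{dw}{w+b}=\pi\ln\Big(1+\frac2{\pi b}\Big)\le3.745=:\bar I .$$
With $p=2/\bar I$: $K_1\le\frac23+2b-4p+p^2\bar I=\frac23+2b-\frac4{\bar I}\le0.1538$. The first term of $S$ is at most $\frac{12}\pi\cdot0.1538\le0.588$.

**Step 5: the term with $K_2$.** We reduce to an elementary integral. For $w\le1$, $\frac w{w+b}\le\frac1{1+b}$, so $K_2\le\frac1{1+b}\int_{Q'}w^3\cos^24\theta$. The square consists of eight copies of $\{0<\theta<\frac\pi4,\ r<\frac1{\sqrt2\cos\theta}\}$, and $\int r^7dr=\frac{r^8}8$. With $u=\tan\theta$, $\cos4\theta=\cos^4\theta\,(1-6u^2+u^4)$ and $d\theta=\frac{du}{1+u^2}$, so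
$$\int_{Q'}w^3\cos^24\theta=\frac1{16}\int_0^1\frac{(1-6u^2+u^4)^2}{1+u^2}du=\frac1{16}\Big(\int_0^1(u^6-13u^4+51u^2-63)\,du+64\cdot\frac\pi4\Big),$$
by polynomial division with remainder $64$. This equals $\frac1{16}\big(\frac17-\frac{13}5+17-63+16\pi\big)\le0.11303$. So $K_2\le0.11303/1.2776\le0.0885$, and the second term is at most $\frac{55}{6\pi}\cdot0.0885\le0.259$.

**Step 6: the term with $K_3$.** A crude bound suffices. Using $(\mathrm{Re}\,z^8)^2\le w^8$, $K_3\le\frac1{1+b}\int_{Q'}w^7$. In the same coordinates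
$$\int_{Q'}w^7=8\int_0^{\pi/4}\frac1{16}\cdot\frac{d\theta}{256\cos^{16}\theta}=\frac1{512}\int_0^1(1+u^2)^7du,$$
$$\int_0^1(1+u^2)^7du=1+\tfrac73+\tfrac{21}5+5+\tfrac{35}9+\tfrac{21}{11}+\tfrac7{13}+\tfrac1{15}\le18.937 .$$
So $K_3\le\frac{18.937}{512\cdot1.2776}\le0.02896$, and the third term is at most $1.6166\cdot0.02896\le0.047$.

Together $S\le0.588+0.259+0.047=0.894<1$, and (8.1) gives $\mathcal E(f)-\tau\|f\|^2\ge0$. $\square$

**Lemma 15.** $\nu_2(Q)=\nu_o(Q)$.

*Proof.* By Lemma 7, $u_1$ is even in $x$, so $u_x\perp u_1$. Both are eigenfunctions and $\nu_o\ge\nu_1$, so $\nu_2\le\nu_o$.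

For the converse, $\nu_2>\nu_1$ by Lemma 7, and the $\nu_2$-eigenspace is invariant under the symmetries of $Q$. So it contains $v\ne0$, $v\perp u_1$, with definite parity in $x$ and in $y$. If $v$ is odd in $x$ or in $y$, then $\nu_2\ge\nu_o$ by definition. Otherwise $v$ is even in both, and since $x\leftrightarrow y$ acts on such functions we may take $v$ symmetric or antisymmetric under $x\leftrightarrow y$.

*Antisymmetric.* Then $\int v=0$, and (5.4) gives $\mathcal E(xv)+\mathcal E(yv)=\nu_2(\|xv\|^2+\|yv\|^2)$. Since $xv$ is odd in $x$ and $yv$ is odd in $y$, the left side is $\ge\nu_o(\|xv\|^2+\|yv\|^2)$. As $xv\ne0$, $\nu_2\ge\nu_o$.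

*Symmetric.* Then $u_1$ and $v$ are invariant under all three reflections, and $\mathcal E\le\nu_2\|\cdot\|^2$ on their two-dimensional span. The span contains $f\ne0$ with $\int f=0$. Lemmas 14 and 13, rescaled from $Q'$ to $Q$, give
$$\nu_2\|f\|^2\ge\mathcal E(f)\ge(\tau-\tfrac12\ln2)\|f\|^2\ge\nu_o\|f\|^2 .\qquad\square$$

## 9. Proof of Theorem 1: first order against second order

We use the notation of Section 4. All constants, including those in $O(\cdot)$, are independent of $t\in(0,\frac18]$.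

**Step 1: lower bound for $\nu_1(D^{(t)})$.** This step shows that the ground state level falls by no more than $t+O(t^2)$. Since $\mathcal H(D^{(t)})\subset\mathcal H(\Pi_t)$, $\nu_1(D^{(t)})\ge\nu_1(\Pi_t)$. As $\Pi_t=A_tQ$, $\nu_1(\Pi_t)$ is the minimum of (4.1) over $f\in\mathcal H(Q)$ with $\|f\|=1$. Put $\epsilon=t^2-4t\theta_1\theta_2$, so $|\epsilon|\le2t+t^2<\frac12$. Using $\ln(1+t)\le t$ and $\ln(1+\epsilon)\ge\epsilon-\epsilon^2$ for $|\epsilon|\le\frac12$, with $\frac12\int\epsilon|\hat f|^2=\frac{t^2}2-t\,m(f)$ and $\frac12\epsilon^2\le\frac12(2t+t^2)^2\le5t^2$, we find that (4.1) is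
$$\ge\mathcal E(f)-t-t\,m(f)-5t^2 .$$
Write $f=\cos\beta\,u_1+\sin\beta\,g$ with $g\perp u_1$, $\|g\|=1$. Since $\mathcal E(u_1,g)=0$ and $\mathcal E(g)\ge\nu_2(Q)$, $\mathcal E(f)\ge\nu_1(Q)+G(Q)\sin^2\beta$. Since $m(u_1)=0$ by parity, only the cross term and the $g$ term remain in $m(f)$, so $|m(f)|\le2|\sin\beta|+\sin^2\beta\le3|\sin\beta|$. As $G(Q)>0$, $G(Q)\sigma^2-3t\sigma\ge-\frac{9t^2}{4G(Q)}$ for all $\sigma$. Hence
$$\nu_1(D^{(t)})\ge\nu_1(Q)-t-Ct^2,\qquad C=5+\frac9{4G(Q)} .\tag{9.1}$$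

**Step 2: the test function for $\nu_2(D^{(t)})$.** This step builds a function on $D^{(t)}$ from the branch that comes down fastest. Let $v=(u_x+u_y)/\sqrt2$. By parity $u_x\perp u_y$, so $\|v\|=1$; $v$ is an eigenfunction for $\nu_o$ and $v\in L^\infty$ by Lemma 8. Since $m(u_x)=m(u_y)=0$ and $k$ is real, $m(v)=k>0$. Let $\rho(x,y)=(-y,-x)$, which in the $(X,Y)$ coordinates is $X\mapsto-X$. Using the parities of $u_x$, $u_x(-y,-x)=-u_x(y,x)=-u_y(x,y)$ and $u_y(-y,-x)=u_x(-x,-y)=-u_x(x,y)$. So $v\circ\rho=-v$.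

Let $c_\pm=\pm(1,1)$, the corners of $Q$ that become the tips, and
$$\zeta_t(z)=\min\Big\{1,\max\Big\{0,\ \frac{\mathrm{dist}(z,\{c_+,c_-\})}{4t}-1\Big\}\Big\}.$$
It has Lipschitz constant $\frac1{4t}$, equals $0$ at distance $\le4t$ from $\{c_\pm\}$ and $1$ at distance $\ge8t$, and is $\rho$-invariant since $\rho$ swaps $c_+$ and $c_-$. A point of $Q\setminus Q_t$ satisfies $|x+y|\ge2-\frac{4t}{1+t}>1$, so $x,y$ have equal sign and $(1-|x|)+(1-|y|)=2-|x+y|\le4t$. Such a point is within $4t$ of $c_+$ or $c_-$. Hence $f:=\zeta_tv$ vanishes off $Q_t$, and $f\in\mathcal H(Q_t)$ by Lemma 6(b).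

**Step 3: the cost of clipping.** We show that it is $O(t^2\ln\frac1t)$. By (5.3), $\mathcal E(f)\le\nu_o\|f\|^2+\frac{\|v\|_\infty^2}{4\pi}\mathcal J$ with $\mathcal J=\iint_{Q\times Q}\frac{(\zeta_t-\zeta_t')^2}{|z-z'|^2}dz\,dz'$. The integrand vanishes unless $z$ or $z'$ lies in $U=\{\mathrm{dist}(\cdot,\{c_\pm\})<8t\}$, and $|U|\le128\pi t^2$. Since $|\zeta_t-\zeta_t'|\le\min\{1,\frac{|z-z'|}{4t}\}$ and $\operatorname{diam}Q<3$,
$$\mathcal J\le2|U|\Big(\int_{|w|<t}\frac{dw}{16t^2}+\int_{t<|w|<3}\frac{dw}{|w|^2}\Big)=2|U|\Big(\frac\pi{16}+2\pi\ln\frac3t\Big)=O\big(t^2\ln\tfrac1t\big).$$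
Also $\|f-v\|^2\le\|v\|_\infty^2|U|=O(t^2)$ and $0\le1-\|f\|^2=\int(1-\zeta_t^2)v^2=O(t^2)$. So $\mathcal E(f)/\|f\|^2\le\nu_o+O(t^2\ln\frac1t)$, and by (4.2) $m(f)=k+O(t)$.

**Step 4: upper bound for $\nu_2(D^{(t)})$.** Here orthogonality to the ground state comes for free from $\rho$. The matrix of $\rho$ is $-J$, which commutes with $A_t$. So $f\circ A_t^{-1}\in\mathcal H(D^{(t)})$ is $\rho$-odd, as $f$ is. The domain $D^{(t)}$ is $\rho$-invariant, so its first eigenfunction is $\rho$-even by Lemma 7, and $f\circ A_t^{-1}$ is orthogonal to it. Hence $\nu_2(D^{(t)})$ is at most the quotient (4.1). With $\ln(1+\epsilon)\le\epsilon$ and $\ln(1+t)\ge t-\frac{t^2}2$,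
$$\nu_2(D^{(t)})\le\frac{\mathcal E(f)}{\|f\|^2}-t+\frac{t^2}2+\frac{t^2}2-t\,\frac{m(f)}{\|f\|^2}\le\nu_o(Q)-t-kt+O\big(t^2\ln\tfrac1t\big).\tag{9.2}$$

**Step 5: conclusion.** We subtract (9.1) from (9.2). By Lemma 15, $\nu_o(Q)-\nu_1(Q)=G(Q)=G(R)$, so
$$G(D^{(t)})\le G(R)-kt+O\big(t^2\ln\tfrac1t\big),\qquad k>0 .$$
Since $D^{(t)}$ is similar to $D_h$ with $h=\frac{2t}{1+t}$, there is $h_0>0$ with $G(D_h)<G(R)$ for all $h\in(0,h_0)$. Fix such an $h$. By Lemma 3, $(\lambda_2-\lambda_1)/\alpha\to G$ for both $D_h$ and $R$, and $G(R)>0$ by Lemma 7. Hence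
$$\lim_{\alpha\to0}\frac{\lambda_2(D_h)-\lambda_1(D_h)}{\lambda_2(R)-\lambda_1(R)}=\frac{G(D_h)}{G(R)}<1 ,$$
and the ratio is $<1$ for all $\alpha$ below some $\alpha_0(h)>0$. This proves Theorem 1 and disproves the conjecture. $\blacksquare$

## 10. Proof of Theorem 2: convex neighbors of the hexagon

**Step 1: sandwiching.** This step turns Hausdorff closeness into inclusions between dilates. For a bounded set $K$ let $h_K(e)=\sup_{p\in K}p\cdot e$ be its support function. Let $r>0$ be such that the disc of radius $r$ about $0$ lies in $D_h$, so $h_{D_h}\ge r$ on unit vectors. Let $D'$ be convex and doubly symmetric with Hausdorff distance $<\varepsilon<r$ from $D_h$. Then $|h_{D'}-h_{D_h}|\le\varepsilon$ on unit vectors, so with $\delta=\varepsilon/r$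
$$(1-\delta)h_{D_h}\le h_{D'}\le(1+\delta)h_{D_h}.$$
A closed convex set is determined by its support function, and an open convex set is the interior of its closure. So $(1-\delta)D_h\subset D'\subset(1+\delta)D_h$. Evaluating support functions at $(1,0)$ and $(0,1)$, the smallest oriented rectangle $R'$ of $D'$ satisfies $(1-\delta)R\subset R'\subset(1+\delta)R$.

**Step 2: continuity of the eigenvalues.** By domain monotonicity and (1.1),
$$(1+\delta)^{-\alpha}\lambda_j(D_h)\le\lambda_j(D')\le(1-\delta)^{-\alpha}\lambda_j(D_h),$$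
and likewise for $R'$ and $R$. So the two gaps for $D'$ and $R'$ are as close as we like to those for $D_h$ and $R$ when $\delta$ is small. The strict inequality of Theorem 1, at the fixed $\alpha$, persists.

**Step 3: smooth strictly convex examples.** We round the corners by an explicit function. Let $\ell_1=X$, $\ell_2=(1-h)X+Y$, $\ell_3=(1-h)X-Y$, so $D_h=\{\max_i|\ell_i|<1\}$. For integers $p\ge1$ put $D_p'=\{\Phi_p<1\}$ with $\Phi_p=\sum_{i=1}^3\ell_i^{2p}$. Under $Y\mapsto-Y$ the forms $\ell_2,\ell_3$ are exchanged, and under $X\mapsto-X$ they go to $-\ell_3,-\ell_2$, while $\ell_1$ changes at most its sign. So $\Phi_p$ is invariant under both reflections. It is strictly convex, because the $\ell_i$ span the linear forms and $a\mapsto a^{2p}$ is strictly convex. On $\{\Phi_p=1\}$ its gradient is nonzero: Euler's identity reads $(X,Y)\cdot\nabla\Phi_p=2p\,\Phi_p=2p$. So $D_p'$ is doubly symmetric and strictly convex with smooth boundary. If $\max_i|\ell_i|<3^{-1/(2p)}$ then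 $\Phi_p<1$, and $\Phi_p<1$ forces $\max_i|\ell_i|<1$. Hence $3^{-1/(2p)}D_h\subset D_p'\subset D_h$, and $D_p'\to D_h$ in Hausdorff distance as $p\to\infty$. For large $p$ the domain $D_p'$ is a counterexample.

**Step 4: rectangles that are not squares.** Take $D'=\{(X,Y):(X,(1+\epsilon)Y)\in D_h\}$ with $\epsilon>0$. It is convex and doubly symmetric, and its smallest oriented rectangle has half-sides $1$ and $\frac1{1+\epsilon}$. For small $\epsilon$ it is within the required Hausdorff distance of $D_h$, so it is a counterexample. $\blacksquare$
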